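# Norm inflation in $L^p(\mathbb R^3)$ for $2<p<3$ by thin vortex rings

## 1. The guess "no inflation", checked at $p=2$, $p=3$ and $p>3$

We study the three-dimensional incompressible Navier–Stokes equations
$$\partial_t u-\Delta u+u\cdot\nabla u+\nabla \mathsf p=0,\qquad \operatorname{div}u=0,\qquad u|_{t=0}=u_0 ,\tag{NS}$$
on $[0,T]\times\mathbb R^3$. Here $u$ is the velocity and $\mathsf p$ the pressure; the letter $p$ is kept for Lebesgue exponents. Take a divergence-free field whose $L^p$ norm is tiny and let it evolve for a tiny time. Can its $L^p$ norm have become huge?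

**Definition (norm inflation).** Norm inflation holds in $L^p$ if for every $\epsilon>0$ there exist a time $0<t^*\le\epsilon$ and data $u_0\in C_c^\infty(\mathbb R^3)$ with $\operatorname{div}u_0=0$, $\|u_0\|_{L^p}\le\epsilon$, such that:

* (a) the classical finite-energy solution $u$ with data $u_0$ exists and is smooth on $[0,t^*]$, that is, $u\in C^\infty([0,t^*]\times\mathbb R^3)$ and $\partial^\alpha u\in C([0,t^*];L^2\cap L^p)$ for every multi-index $\alpha$;
* (b) the pressure is the one decaying at infinity, $\mathsf p=(-\Delta)^{-1}\operatorname{div}\operatorname{div}(u\otimes u)$;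
* (c) $\epsilon^{-1}\le\|u(t^*)\|_{L^p}<\infty$.

Two linear examples fix the idea. The heat equation has no norm inflation in any $L^p$, since $\|e^{t\Delta}f\|_p\le\|f\|_p$. The backward heat equation $\partial_tf=-\partial_x^2f$ on the circle, with data $c\,\epsilon\cos(nx)$ and solution $c\,\epsilon e^{n^2t}\cos(nx)$, has the corresponding behavior: fix $c$ so that the data have norm $\epsilon$, take $t^*=\epsilon$ and then $n$ large.

**Definition (critical, supercritical).** If $u$ solves (NS), so does $\lambda u(\lambda^2t,\lambda x)$. A space is critical if its norm is invariant under this scaling. For Lebesgue spaces,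
$$\|\lambda f(\lambda\,\cdot)\|_{L^p(\mathbb R^3)}=\lambda^{1-3/p}\|f\|_{L^p},\tag{1}$$
so $L^3$ is critical. Other critical examples are $\dot H^{1/2}$ and $\dot B^{-1+3/p}_{p,\infty}$. The spaces $L^p$ with $2<p<3$ are supercritical: zooming in ($\lambda\to\infty$) makes the norm tend to $0$.

We ask about $2<p<3$. The first guess is no: the range lies between $L^2$, where the energy is nonincreasing, and $L^3$, where small data are well behaved. Let us test the guess by hand on the exponents around the interval.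

**Proposition 1.1.** Let $p=2$ or $3\le p\le\infty$. There are $C,\epsilon_1>0$ such that if $0<\epsilon\le\epsilon_1$ and $u$ is a solution as in (a), (b) with $\|u_0\|_p\le\epsilon$ and $t^*\le\epsilon\le 1$, then $\|u(t^*)\|_p\le C\epsilon<\epsilon^{-1}$. In particular norm inflation in $L^p$ fails.

*Proof.* Assume $u_0\not\equiv0$; otherwise $u\equiv0$ by the energy identity.

**The case $p=2$.** Pair (NS) with $u$. The pressure and the term $u\cdot\nabla u$ drop out because $\operatorname{div}u=0$, so $\frac12\frac d{dt}\|u\|_2^2=-\|\nabla u\|_2^2\le0$ and $\|u(t)\|_2\le\|u_0\|_2$.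

**The integral equation for $p\ge3$.** Let $\mathbb P$ be the Leray projection. With the pressure of (b), $\operatorname{div}(u\otimes u)+\nabla\mathsf p=\mathbb P\operatorname{div}(u\otimes u)$, so
$$u(t)=e^{t\Delta}u_0-\int_0^tK_{t-s}*(u\otimes u)(s)\,ds,\tag{2}$$
where $K_t$ is the kernel of $e^{t\Delta}\mathbb P\operatorname{div}$ (the Oseen kernel). The textbook bound is $|K_t(x)|\le C(\sqrt t+|x|)^{-4}$. Integrating its $q$-th power,
$$\|K_t\|_{L^q}\le Ct^{-2+\frac3{2q}}=Ct^{-\frac12-\frac32(1-\frac1q)},\qquad1\le q\le\infty.\tag{3}$$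
By (a), $u\in C([0,t^*];H^2)\subset C([0,t^*];L^2\cap L^\infty)$, so all the norms below are finite and continuous in time.

**The case $3<p\le\infty$.** We run a continuity argument for $\mathcal M(t)=\sup_{[0,t]}\|u\|_p$. Young's inequality with $1+\frac1p=\frac1q+\frac2p$, i.e. $1-\frac1q=\frac1p$, gives
$$\mathcal M(t)\le\|u_0\|_p+C\int_0^ts^{-\frac12-\frac3{2p}}ds\;\mathcal M(t)^2\le\|u_0\|_p+Ct^{\frac12-\frac3{2p}}\mathcal M(t)^2\le\|u_0\|_p+C\mathcal M(t)^2,$$
since $\frac12+\frac3{2p}<1$ and $t\le1$. If $\mathcal M$ took the value $2\|u_0\|_p$, then $2\|u_0\|_p\le\|u_0\|_p+4C\|u_0\|_p^2$, so $1\le4C\epsilon$. For $4C\epsilon<1$ this is impossible. As $\mathcal M$ is continuous with $\mathcal M(0)=\|u_0\|_p$, we get $\|u(t^*)\|_p\le2\epsilon$.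

**The case $p=3$.** The time integral above now diverges, and heat smoothing is used. Let $\mathcal N(t)=\sup_{0<s\le t}s^{1/4}\|u(s)\|_6$. It is continuous, and $\mathcal N(0+)=0$ because $\|u(s)\|_6$ is bounded. We have $\|e^{s\Delta}u_0\|_6\le C_1s^{-1/4}\|u_0\|_3$. Young's inequality with $1+\frac16=\frac1q+\frac13$, i.e. $\frac1q=\frac56$, has $\|K_t\|_q\le Ct^{-3/4}$, and $\|u\otimes u\|_3\le\|u\|_6^2$. Hence
$$\mathcal N(t)\le C_1\|u_0\|_3+C\mathcal N(t)^2\sup_{0<\tau\le t}\tau^{1/4}\int_0^\tau(\tau-s)^{-3/4}s^{-1/2}ds\le C_1\|u_0\|_3+C_2\mathcal N(t)^2,$$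
because the integral equals a constant times $\tau^{-1/4}$. If $4C_1C_2\epsilon<1$, then $\mathcal N$ cannot take the value $2C_1\|u_0\|_3$, by the computation of the previous case; so $\mathcal N\le2C_1\|u_0\|_3$. Young's inequality with $q=1$ gives
$$\|u(t)\|_3\le\|u_0\|_3+C\int_0^t(t-s)^{-1/2}s^{-1/2}ds\;\mathcal N(t)^2\le\epsilon+C\epsilon^2.\qquad\square$$

Every test supports the guess. Now try $2<p<3$.

*Interpolation.* One has $\|u(t)\|_p\le\|u(t)\|_2^{1-\theta}\|u(t)\|_3^\theta$. The first factor is controlled by the energy. The second is controlled only if $\|u_0\|_3$ is small, and $\|u_0\|_p\le\epsilon$ does not give that: by (1), $\lambda g(\lambda\cdot)$ has fixed $L^3$ norm while its $L^p$ norm tends to $0$.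

*The smoothing argument.* Put $\theta=\frac32(\frac1p-\frac16)$, so that $\|e^{s\Delta}u_0\|_6\le Cs^{-\theta}\|u_0\|_p$, and try $\sup s^\theta\|u(s)\|_6$. The nonlinear term brings the factor
$$\tau^\theta\int_0^\tau(\tau-s)^{-3/4}s^{-2\theta}ds=C\tau^{\frac14-\theta}=C\tau^{\frac12(1-\frac3p)}.$$
The integral converges since $2\theta<1$ for $p>2$, but for $p<3$ the power of $\tau$ is negative. A shorter time makes the factor larger, and the argument stops exactly there.

## 2. Supercritical scaling turns a growth factor into inflation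

For $p<3$ the scaling works against the guess. Suppose $u^\nu$ solves the equations with viscosity $\nu$ on $[0,T]$. Then
$$V(t,x)=\frac\lambda\nu\,u^\nu\Big(\frac{\lambda^2t}\nu,\lambda x\Big)\tag{4}$$
solves (NS) on $[0,\nu T\lambda^{-2}]$, because each of $\partial_tV$, $V\cdot\nabla V$, $\Delta V$ equals $\lambda^3\nu^{-2}$ times the corresponding term among $\partial_tu^\nu$, $u^\nu\cdot\nabla u^\nu$, $\nu\Delta u^\nu$. The factor by which the $L^p$ norm grows is unchanged, while (1) lets us prescribe the initial norm through $\lambda$. When $\nu$ is small, $\lambda$ is large if $p<3$, and the time is short. So it suffices to find flows of small viscosity, hence Euler flows, whose $L^p$ norm grows by an arbitrarily large *factor*. At $p=2$ this is impossible for Euler by energy conservation. For every $p>2$ it is possible, and the guess is wrong.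

**Theorem 1.** Let $2<p<3$. For every $\epsilon>0$ there are $t^*\in(0,\epsilon]$ and divergence-free $u_0\in C_c^\infty(\mathbb R^3)$ with $\|u_0\|_{L^p}\le\epsilon$ such that (a), (b), (c) hold.

**Theorem 2 (Euler).** Let $2<p<\infty$ and $K>0$. There are $T>0$ and a solution $u\in C^\infty([0,T]\times\mathbb R^3)\cap\bigcap_kC([0,T];H^k)$ of the Euler equations, axisymmetric without swirl, with $\operatorname{curl}u(t)$ compactly supported, such that $\|u(T)\|_{L^p}\ge K\|u(0)\|_{L^p}>0$.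

**Theorem 3 (the case $s=0$).** Let $2<p<3$. In Theorem 1 one can in addition require $\|u_0\|_{\dot B^0_{p,1}}\le\epsilon$ and $\|u(t^*)\|_{\dot B^0_{p,\infty}}\ge\epsilon^{-1}$.

**Theorem 4.** For $2\le p\le\infty$, norm inflation in $L^p$ holds if and only if $2<p<3$.

The range $p<2$ is not treated. The problem is posed in Xiaoyutao Luo, "Sharp norm inflation for 3D Navier-Stokes equations in supercritical spaces", arXiv:2504.08288 (2025). The known result there concerns $\dot B^s_{p,q}$ with $s\ne0$, $1\le p,q\le\infty$ and $-3<s-\frac3p<-1$: for every $\epsilon>0$ there are $0<t^*\le\epsilon$ and a solution $u\in C^\infty([0,t^*]\times\mathbb R^3)$ with $u_0\in C_c^\infty$, $\|u_0\|_{\dot B^s_{p,1}}\le\epsilon$ and $\|u(t^*)\|_{\dot B^s_{p,\infty}}\ge\epsilon^{-1}$. The value $s=0$, at which $\dot B^0_{p,1}\subset L^p\subset\dot B^0_{p,\infty}$, is left out there.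

## 3. Axisymmetric Euler flows without swirl

**Notation.** $x=(x_1,x_2,z)$, $r=\sqrt{x_1^2+x_2^2}$, with the usual frame $e_r,e_\theta,e_z=e_3$, and $b(x)=(-x_2,x_1,0)=re_\theta$.

**Definition (axisymmetric without swirl).** The field $u$ is equivariant under rotations about the $z$-axis and under reflections in planes containing this axis. At a point of such a plane the reflection symmetry forces $u$ to lie in the plane, so $u=u_r(r,z)e_r+u_z(r,z)e_z$.

For example, $u=(-x_1z,-x_2z,z^2)$ has $u_r=-rz$, $u_z=z^2$, divergence $-2z+2z=0$ and $\operatorname{curl}u=(x_2,-x_1,0)=-b$. The field $b$ itself is rotation equivariant, but it fails the reflection condition: it is pure swirl.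

In general $\operatorname{curl}u=\omega_\theta e_\theta$ with $\omega_\theta=\partial_zu_r-\partial_ru_z$. The useful scalar is $\xi=\omega_\theta/r$, for which $\operatorname{curl}u=\xi b$; in the example $\xi=-1$.

For axisymmetric scalar $\xi\in C_c^\infty(\mathbb R^3)$ set
$$A[\xi]=(-\Delta)^{-1}(\xi b)=\tfrac1{4\pi|\cdot|}*(\xi b),\qquad BS[\xi]=\nabla\times A[\xi].$$
We need four facts.

First, $\operatorname{div}(\xi b)=b\cdot\nabla\xi=0$. Hence $\operatorname{div}A=0$ and $\operatorname{curl}BS[\xi]=\nabla\operatorname{div}A-\Delta A=\xi b$.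

Second, decay. Rotation by $\pi$ about the axis turns $b$ into $-b$, so $\int\xi b\,dx=0$. For $|x|$ large,
$$A(x)=\frac1{4\pi}\int\Big(\frac1{|x-y|}-\frac1{|x|}\Big)\xi b(y)\,dy,$$
and each $x$-derivative of order $\alpha$ of the bracket is $O(|y||x|^{-2-|\alpha|})$. Near any bounded set $A$ is smooth. Thus
$$|\partial^\alpha A|\lesssim(1+|x|)^{-2-|\alpha|},\qquad|\partial^\alpha BS[\xi]|\lesssim(1+|x|)^{-3-|\alpha|},\tag{5}$$
and $BS[\xi]\in H^k$ for all $k$.

Third, if $S$ is a reflection in a plane containing the axis, $b(Sx)=-Sb(x)$. (For $S:x_2\mapsto-x_2$, both sides equal $(x_2,x_1,0)$.) Hence $A(Sx)=-SA(x)$. On the plane itself $A=-SA$, so $A$ is normal to it: $A=A_\theta e_\theta$. Therefore $BS[\xi]$ is axisymmetric without swirl, with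
$$u_r=-\partial_zA_\theta,\qquad u_z=\tfrac1r\partial_r(rA_\theta).\tag{6}$$

Fourth, $|\nabla\frac1{4\pi|x|}|=\frac1{4\pi|x|^2}$ gives $|BS[\xi](x)|\le\frac1{4\pi}\int|x-y|^{-2}|\xi b(y)|\,dy$.

**Lemma 3.1.** Let $\xi_*\in C_c^\infty$ be axisymmetric and $t_0\in\mathbb R$. The Euler equations with $u|_{t=t_0}=BS[\xi_*]$ have a unique solution for all $t\in\mathbb R$, $u\in C^\infty(\mathbb R\times\mathbb R^3)\cap\bigcap_kC(\mathbb R;H^k)$. It is axisymmetric without swirl and conserves energy. Moreover $u(t)=BS[\xi(t)]$, where $\xi(t)\in C_c^\infty$ solves $\partial_t\xi+u\cdot\nabla\xi=0$, $\xi(t_0)=\xi_*$.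

*Proof.* **Step 1.** This step finds the structure on the maximal existence interval. Local existence and uniqueness in $H^k$, $k\ge3$ (Kato 1972), is time reversible. If $Q$ is a rotation about the axis or a reflection as above, $Q^{-1}u(t,Qx)$ is a solution with the same data, hence equals $u$; so symmetry persists. Pairing with $u$ gives conservation of energy. Let $\xi$ solve the transport equation; it is smooth, axisymmetric, and compactly supported at each time since $u$ is locally bounded in time. As $b=e_3\times x$ is linear and $u_\theta=0$,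
$$u\cdot\nabla b=e_3\times u=u_re_\theta=\partial_\theta u=b\cdot\nabla u.$$
Hence $\partial_t(\xi b)+u\cdot\nabla(\xi b)=\xi\,u\cdot\nabla b=(\xi b)\cdot\nabla u$. This is the vorticity equation $\partial_t\omega+u\cdot\nabla\omega=\omega\cdot\nabla u$ satisfied by $\omega=\operatorname{curl}u$. Along each characteristic it is a linear ODE, and $\omega=\xi b$ at $t_0$; hence $\operatorname{curl}u=\xi b$ throughout. The field $u-BS[\xi]$ is divergence free, curl free and in $L^2$. It is thus an $L^2$ harmonic field, so it vanishes.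

**Step 2.** This step shows that the solution is global. Let $R(t)=\max_{\operatorname{supp}\xi(t)}r$ (the case $\xi_*\equiv0$ is trivial). The flow preserves volume, so all norms $\|\xi(t)\|_{L^q}$ are conserved, and $\|\omega\|_\infty\le R\|\xi_*\|_\infty$, $\|\omega\|_1\le R\|\xi_*\|_1$. Splitting the Biot–Savart integral at $|x-y|=\rho$ gives $|u|\le\rho\|\omega\|_\infty+\frac1{4\pi}\rho^{-2}\|\omega\|_1$. With $\rho^3=\|\omega\|_1/\|\omega\|_\infty$,
$$\|u\|_\infty\le C\|\omega\|_1^{1/3}\|\omega\|_\infty^{2/3}\le C(\xi_*)R .$$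
Points of the support move with speed at most $\|u\|_\infty$, so $R(t)\le R(t_0)+C|\int_{t_0}^tR|$ and $R(t)\le R(t_0)e^{C|t-t_0|}$ by Gronwall. Thus $\|\omega\|_\infty$ is bounded on bounded time intervals. The Beale–Kato–Majda theorem says that a finite maximal existence time in $H^k$, $k\ge3$, forces $\int\|\omega\|_\infty dt=\infty$. So the solution is global in every $H^k$. Finally $\partial_tu=-\mathbb P\operatorname{div}(u\otimes u)$ gives, by induction, $\partial_t^ju\in C(\mathbb R;H^k)$ for all $j,k$, hence smoothness. $\square$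

Two points will matter. The scalar $\xi$ is transported, so its distribution function never changes. And the equations can be solved *backward* in time from any such datum.

## 4. From Euler growth to (NS): Theorem 2 implies Theorem 1

Let $2<p<3$, $K=4\epsilon^{-2}$, and let $u$ on $[0,T]$ be as in Theorem 2. The solution constructed in Section 9 is of the form of Lemma 3.1, so $u(0)=\nabla\times A$ with $A$ as in (5).

**Step 1.** This step replaces $u(0)$ by compactly supported data. Let $\chi\in C_c^\infty$ be radial, $\chi=1$ near $0$, and $g_R=\nabla\times(\chi(\cdot/R)A)\in C_c^\infty$, which is divergence free. Then $g_R-u(0)=\nabla\times\big((\chi(\cdot/R)-1)A\big)$. By Leibniz' rule and (5), every derivative of $(\chi(\cdot/R)-1)A$ of order $1\le|\alpha|\le4$ is $O(|x|^{-2-|\alpha|})=O(|x|^{-3})$ and is supported in $|x|\ge cR$. Hence $\|g_R-u(0)\|_{H^3}\le C\big(\int_{cR}^\infty\rho^{-6}\rho^2d\rho\big)^{1/2}=O(R^{-3/2})$. For $\nu\in(0,1)$ pick $g=g_{R(\nu)}$ with $\|g-u(0)\|_{H^3}\le\nu$.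

**Step 2.** This step adds a small viscosity without changing the flow much on $[0,T]$. Let $u^\nu$ solve $\partial_tu^\nu+u^\nu\cdot\nabla u^\nu+\nabla\mathsf p^\nu=\nu\Delta u^\nu$, $u^\nu(0)=g$. By the standard theory there is a maximal solution in $C([0,T_*);H^k)$ for all $k$. Here $T_*$ does not depend on $k$, because $\frac d{dt}\|u^\nu\|_{H^k}\le C_k\|\nabla u^\nu\|_\infty\|u^\nu\|_{H^k}$ and $\|\nabla u^\nu\|_\infty\le C\|u^\nu\|_{H^3}$; and $\|u^\nu(t)\|_{H^3}\to\infty$ as $t\to T_*$ if $T_*<\infty$. Put $\delta=u^\nu-u$ and $w=u+\delta=u^\nu$. Subtracting the equations,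
$$\partial_t\delta+w\cdot\nabla\delta+\delta\cdot\nabla u+\nabla\pi=\nu\Delta\delta+\nu\Delta u.$$
Apply $\partial^\alpha$, $|\alpha|\le3$, and pair with $\partial^\alpha\delta$ in $L^2$.

* The term $w\cdot\nabla\partial^\alpha\delta$ and the pressure contribute $0$; $\nu\Delta\delta$ contributes a nonpositive quantity.
* The remaining terms of $\partial^\alpha(w\cdot\nabla\delta)$ are combinations of $\partial^\beta w\cdot\nabla\partial^{\alpha-\beta}\delta$ with $1\le|\beta|\le3$. If $|\beta|=1$, put $\partial^\beta w$ in $L^\infty$. If $|\beta|=|\alpha|$, put $\nabla\partial^{\alpha-\beta}\delta=\nabla\delta$ in $L^\infty$. If $|\beta|=2$, $|\alpha|=3$, put both factors in $L^4$. Since $H^2\subset L^\infty$ and $H^1\subset L^4$, each $L^2$ norm is at most $C\|w\|_{H^3}\|\delta\|_{H^3}$.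
* Since $H^3$ is an algebra, $\|\delta\cdot\nabla u\|_{H^3}\le C\|\delta\|_{H^3}\|u\|_{H^4}$.

Summing over $\alpha$ and dividing by $\|\delta\|_{H^3}$ (where it vanishes, work with $(\|\delta\|_{H^3}^2+\kappa^2)^{1/2}$ and let $\kappa\to0$),
$$\frac d{dt}\|\delta\|_{H^3}\le C(\|u\|_{H^4}+\|\delta\|_{H^3})\|\delta\|_{H^3}+\nu\|u\|_{H^5}.$$
Let $N=1+\sup_{[0,T]}\|u\|_{H^5}$. As long as $\|\delta\|_{H^3}\le1$, Gronwall gives $\|\delta(t)\|_{H^3}\le\nu(1+NT)e^{CNT}$. For $\nu$ small the right side is at most $\frac12$, so $\|\delta\|_{H^3}$ never reaches $1$ before $\min(T,T_*)$. Thus $\|u^\nu\|_{H^3}$ stays bounded there, which forces $T_*>T$, and $\sup_{[0,T]}\|\delta\|_{H^3}=O(\nu)$. Since $H^3\subset L^2\cap L^\infty\subset L^p$, and $\|u(0)\|_p,\|u(T)\|_p>0$, for $\nu$ small we have $\|g\|_p\le2\|u(0)\|_p$ and $\|u^\nu(T)\|_p\ge\frac12\|u(T)\|_p$, so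
$$\|u^\nu(T)\|_p\ge\tfrac K2\|u(0)\|_p\ge\tfrac K4\|g\|_p=\epsilon^{-2}\|g\|_p.\tag{7}$$

**Step 3.** This step rescales to viscosity one and small data. Let $V$ be given by (4) and $t^*=\nu T\lambda^{-2}$. By (1), $\|V(t)\|_p=\lambda^{1-3/p}\nu^{-1}\|u^\nu(\lambda^2t/\nu)\|_p$. Choose
$$\lambda=\Big(\frac{\|g\|_p}{\nu\epsilon}\Big)^{p/(3-p)},\qquad\text{so that}\quad\|V(0)\|_p=\epsilon .$$
As $\nu\to0$, $\|g\|_p\to\|u(0)\|_p>0$ and $p<3$, so $\lambda\to\infty$. Hence $0<t^*\le\epsilon$ for $\nu$ small, and (7) gives $\|V(t^*)\|_p\ge\epsilon\cdot\epsilon^{-2}=\epsilon^{-1}$.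

**Step 4.** This step checks (a), (b), (c). The data $V(0)=\lambda\nu^{-1}g(\lambda\cdot)$ are in $C_c^\infty$ and divergence free, and $V\in C([0,t^*];H^k)$ for all $k$. Since $\partial_tV=\Delta V-\mathbb P\operatorname{div}(V\otimes V)$, induction gives $\partial_t^jV\in C([0,t^*];H^k)$ for all $j,k$; hence $V\in C^\infty([0,t^*]\times\mathbb R^3)$. Moreover $\partial^\alpha V\in C([0,t^*];L^2\cap L^p)$ because $H^2\subset L^2\cap L^\infty$. The pressure is $(-\Delta)^{-1}\operatorname{div}\operatorname{div}(V\otimes V)$, and $\|V(t^*)\|_p<\infty$. So Theorem 2 implies Theorem 1. $\square$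

**Remark (not used).** The data are axisymmetric without swirl, a class in which (NS) is known to be globally regular (Ladyzhenskaya; Ukhovskii–Iudovich 1968). So the inflation is not tied to singularity formation.

## 5. Thin vortex cores for $p>2$: stretching, splitting, and the direction of time

**A planar vortex.** Let a vortex in $\mathbb R^2$ have circulation $\Gamma$ spread uniformly over a disc of radius $\rho$. Its speed at distance $s$ is $\frac{\Gamma s}{2\pi\rho^2}$ for $s<\rho$ and $\frac\Gamma{2\pi s}$ for $s>\rho$. For $p>2$,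
$$\int_{\mathbb R^2}|u|^p=\Big(\frac\Gamma{2\pi}\Big)^p2\pi\rho^{2-p}\Big(\frac1{p+2}+\frac1{p-2}\Big),\qquad\text{so}\quad\|u\|_{L^p(\mathbb R^2)}=c_p\Gamma\rho^{2/p-1}.\tag{8}$$
On the unit disc, $\int|u|^2=\frac{\Gamma^2}{2\pi}(\frac14+\log\frac1\rho)$ for $\rho<1$. Take $\Gamma=\Lambda\rho^{1-2/p}$. Then the $L^p$ norm is $c_p\Lambda$ for every $\rho$, while $\Gamma\to0$ and the energy tends to $0$ as $\rho\to0$. Here $p>2$ is used. A very thin, very weak vortex is visible to $L^p$ and almost invisible to the energy, so it should be carried passively by a background flow.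

**Stretching of a ring (heuristic).** Bend the vortex into a ring of radius $r$ and let a swirl-free flow carry it. Circulation is conserved, and volume conservation keeps $\rho^2r$ constant. By (8) the $p$-th power of the norm behaves like $r\,\Gamma^p\rho^{2-p}\propto r\cdot r^{(p-2)/2}=r^{p/2}$, so the norm grows like $r^{1/2}$. If a fixed background multiplies $r$ by $M$, we hope for the factor $M^{1/2}$.

**The forward attempt.** Put a ring of core radius $a$ in the background at time $0$ and show that at time $T$ it is a stretched ring with a large norm. Two things go wrong.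

First, the velocity that the ring induces on itself is not small. If the circulation is of order $\gamma=\Lambda a^{1-2/p}$, the circulation around a meridional circle of radius $a$ enclosing the core forces a speed of order $\gamma/a=\Lambda a^{-2/p}\to\infty$. So fluid trajectories cannot be compared with those of the background.

Second, suppose we somehow knew that the vorticity is still near the target circle. That would not give a *lower* bound on $\|u(T)\|_p$. Here is the planar model. Split the vortex of circulation $\gamma$ and radius $a<1$ into $n$ discs of radius $a/\sqrt n$ and circulation $\gamma/n$ each, with centers $x_i$ at mutual distance at least $2$. The vorticity level $\gamma/(\pi a^2)$ and the total area $\pi a^2$ are unchanged, so the distribution function is the same. Write $u_i$ for the field of the $i$-th disc and $B_i$ for the unit disc about $x_i$. The fields $u_i1_{B_i}$ have disjoint supports, and $\|\sum_iu_i1_{\mathbb R^2\setminus B_i}\|_p\le C\gamma$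 since $\frac1{|x|}\in L^p(|x|>1)$. With (8) and $\gamma=\Lambda a^{1-2/p}$,
$$\Big\|\sum_iu_i\Big\|_p\le n^{1/p}c_p\frac\gamma n\Big(\frac a{\sqrt n}\Big)^{2/p-1}+C\gamma=c_p\Lambda n^{-1/2}+C\gamma ,$$
compared with $c_p\Lambda$ for one disc. The distances here can be rescaled by any fixed factor, changing only $C$, so rough localization does not exclude this loss. The transport of $\xi$ controls only distribution functions, and these do not bound $\|u\|_p$ from below.

**Reversing the direction.** Distribution functions do bound $\|u\|_p$ from *above*. In Section 7 we prove $\|BS[\xi]\|_p\le C\|r^{1/2}\xi\|_{L^m}$ with $\frac1m=\frac12+\frac1p$, and the right side is insensitive to how the core is shaped. So we prescribe a perfect concentrated ring at the *final* time $T$, where the lower bound is computed by hand, and solve Euler backward. At time $0$ only an upper bound is needed. Since $\|\xi\|_{L^m}$ is conserved and the weight changes from $r_1^{1/2}$ to $r_0^{1/2}$, this yields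 the factor $(r_1/r_0)^{1/2}$, as in the heuristic, provided that most of $\xi$ has come back to radius $\lesssim r_0$. Showing this despite the large self-velocity needs one more identity, (14) below.

## 6. A background flow with unbounded radial transport

**Lemma 6.1.** There is a solution $U$ as in Lemma 3.1 with the following property. For every $M\ge1$ there are $T>0$ and a trajectory $X$ of $U$ on $[0,T]$ with $r(X(0))>0$ and $r(X(T))\ge M\,r(X(0))$.

*Proof.* Take $\xi_*\not\equiv0$ axisymmetric, in $C_c^\infty$, odd in $z$, and $\le0$ for $z>0$; let $u$ be the solution with $u(0)=BS[\xi_*]$.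

**Step 1.** This step records the parity in $z$. As $b$ is horizontal and independent of $z$, $\xi_*b$ is odd in $z$, hence so is $A[\xi_*]$. By (6), $u_r(0)$ is even and $u_z(0)$ is odd in $z$. The Euler equations commute with the reflection $z\mapsto-z$, so by uniqueness this parity holds at all times. Hence $u_z=0$ on $\{z=0\}$, the half space $\{z>0\}$ is invariant, $\xi(t)$ is odd in $z$ and $\le0$ on $z>0$, and $A_\theta$ is odd in $z$.

**Step 2.** This step produces a monotone quantity. Since $\partial_t\xi=-\operatorname{div}(u\xi)$, the support is compact, and the factor $z$ kills the boundary term at $z=0$,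
$$\frac d{dt}\int_{z>0}z\,\xi\,dx=\int_{z>0}u_z\xi\,dx=2\pi\iint_{z>0}u_z(\partial_zu_r-\partial_ru_z)\,dr\,dz,$$
where $r\xi=\omega_\theta$. By (5), $|u|\lesssim(1+|x|)^{-3}$ and $|\nabla u|\lesssim(1+|x|)^{-4}$; also $u_r=O(r)$ at the axis, $u_z=0$ at $z=0$, and $-\partial_zu_z=\partial_ru_r+\frac{u_r}r$. Integrating by parts in $z$,
$$\iint_{z>0}u_z\partial_zu_r=-\iint_{z>0}u_r\partial_zu_z=\iint_{z>0}\Big(\partial_r\frac{u_r^2}2+\frac{u_r^2}r\Big)=I(t):=\iint_{z>0}\frac{u_r^2}r\,dr\,dz,$$
because $u_r^2$ vanishes at $r=0$ and $r=\infty$. Also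
$$-\iint_{z>0}u_z\partial_ru_z=\frac12\int_0^\infty u_z(t,0,z)^2dz.$$
Therefore
$$\frac d{dt}\int_{z>0}z\xi\,dx=2\pi I(t)+\pi\int_0^\infty u_z(t,0,z)^2dz\ge2\pi I(t)\ge0.\tag{9}$$
Set $Z_0=\int_{z>0}z|\xi_*|dx$. The quantity $\int_{z>0}z\xi\,dx$ is $\le0$, starts at $-Z_0$ and is nondecreasing. Hence, for $t\ge0$,
$$\int_{z>0}z|\xi(t)|\,dx\le Z_0,\qquad2\pi\int_0^\infty I(t)\,dt\le Z_0.\tag{10}$$
($I$ is lower semicontinuous in $t$ by Fatou's lemma, so the integral makes sense.)

**Step 3.** This step shows that the supports are unbounded in $r$. Suppose $\operatorname{supp}\xi(t)\subset\{r\le R_*\}$ for all $t\ge0$. Then $\|\omega\|_\infty\le R_*\|\xi_*\|_\infty$ and $\|\omega\|_1\le R_*\|\xi_*\|_1$. Splitting the integral for $A$ at $|x-y|=1$ gives $|A|\le C(\|\omega\|_\infty+\|\omega\|_1)\le A_*$ for all $t\ge0$. Let $\psi=A\cdot b=rA_\theta$. Energy conservation, an integration by parts justified by (5), and parity give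
$$0<E_0:=\|u(0)\|_2^2=\|u(t)\|_2^2=\int A\cdot\omega\,dx=2\int_{z>0}\psi\,\xi\,dx.$$
Since $A_\theta=0$ at $z=0$, (6) gives $\psi=-r\int_0^zu_r\,dz'$, so $|\psi|\le rz^{1/2}\big(\int_0^\infty u_r^2dz'\big)^{1/2}$. Let $L>0$. On $z>L$ we use $|\psi|\le R_*A_*$ on $\operatorname{supp}\xi$ and $\int_{z>L}|\xi|\le Z_0/L$ from (10). On $0<z<L$ we use the bound on $\psi$, $\int_0^Lz^{1/2}dz\le L^{3/2}$, and Cauchy–Schwarz with $r^2=r^{5/2}r^{-1/2}$:
$$E_0\le\frac{2R_*A_*Z_0}L+4\pi\|\xi_*\|_\infty L^{3/2}\int_0^{R_*}\!r^2\Big(\int_0^\infty u_r^2dz\Big)^{1/2}dr\le\frac{2R_*A_*Z_0}L+4\pi\|\xi_*\|_\infty L^{3/2}\Big(\int_0^{R_*}\!r^5dr\Big)^{1/2}I(t)^{1/2}.$$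
Choose $L$ so that the first term is at most $E_0/2$. Then $I(t)\ge c>0$ for all $t\ge0$, which contradicts (10).

**Step 4.** This step extracts the trajectory. Let $R_0=\max_{\operatorname{supp}\xi_*}r>0$. By Step 3 with $R_*=MR_0$ there are $T\ge0$ and $x_1$ with $\xi(T,x_1)\ne0$ and $r(x_1)>MR_0$; as $M\ge1$, necessarily $T>0$. The trajectory through $x_1$ at time $T$ starts in $\operatorname{supp}\xi_*$, so at $r\le R_0$, and at $r>0$ because the axis is invariant. Take $U=u$, which does not depend on $M$. $\square$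

## 7. A weighted inequality that ignores the shape of the core

For Theorems 1 and 2 read the next lemma with $\tau=0$, where $\frac1{m_0}=\frac12+\frac1p$. The general $\tau$ is used only for Theorem 3. Here $|\nabla|^\tau$ is the Fourier multiplier $|k|^\tau$.

**Lemma 7.1.** Let $2<p<\infty$, $|\tau|<1-\frac2p$, $\frac1{m_\tau}=\frac1p+\frac{1-\tau}2$. For axisymmetric $\xi\in C_c^\infty$,
$$\big\||\nabla|^\tau BS[\xi]\big\|_{L^p(\mathbb R^3)}\le C_{p,\tau}\big\|r^{\frac{1+\tau}2}\xi\big\|_{L^{m_\tau}(\mathbb R^3)}.\tag{11}$$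

*Proof.* **Step 1.** This step bounds the kernel. The multiplier of $|\nabla|^\tau\nabla\times(-\Delta)^{-1}$ is smooth off $0$ and homogeneous of degree $\tau-1\in(-3,0)$. So the operator is convolution with a kernel homogeneous of degree $-3-(\tau-1)=-2-\tau$, bounded by $C|x|^{-2-\tau}$. (For $\tau=0$ this is the Biot–Savart kernel.) Hence $\big||\nabla|^\tau BS[\xi](x)\big|\le C\int|x-y|^{-2-\tau}\,r'|\xi(y)|\,dy$, where $y$ has radius $r'$.

**Step 2.** This step integrates out the angle. Let $x,y$ have meridional coordinates $(r,z),(r',z')$ and angular difference $\vartheta\in[-\pi,\pi]$, and let $s^2=(r-r')^2+(z-z')^2$. Since $1-\cos\vartheta=2\sin^2\frac\vartheta2\ge\frac{2\vartheta^2}{\pi^2}$,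
$$|x-y|^2=s^2+2rr'(1-\cos\vartheta)\ge s^2+\tfrac4{\pi^2}rr'\vartheta^2.$$
Put $\beta=2+\tau>1$. The integral $\int_{-\pi}^\pi|x-y|^{-\beta}d\vartheta$ is at most $2\pi s^{-\beta}$. Extending the integration to $\mathbb R$ and substituting, it is also at most $Cs^{1-\beta}(rr')^{-1/2}$, which uses $\beta>1$. So
$$\int_{-\pi}^\pi\frac{d\vartheta}{|x-y|^\beta}\le Cs^{1-\beta}\min\Big(\frac1s,\frac1{\sqrt{rr'}}\Big)\le\frac{3C\,s^{-1-\tau}}{r+r'},$$
because $(r+r')^2\le s^2+4rr'$ gives $r+r'\le s+2\sqrt{rr'}\le3\max(s,\sqrt{rr'})$.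

**Step 3.** This step reduces to a planar inequality. Since $dy=r'dr'dz'd\vartheta$ and $r^{1/p}r'^{1-1/p}\le r+r'$,
$$r^{1/p}\big||\nabla|^\tau BS[\xi]\big|\le C\iint s^{-1-\tau}\frac{r^{1/p}r'}{r+r'}|r'\xi|\,dr'dz'\le C\iint s^{-1-\tau}\,r'^{1/p}|r'\xi|\,dr'dz'.$$
Recall the Hardy–Littlewood–Sobolev inequality in $\mathbb R^2$: convolution with $|\cdot|^{-2+\alpha}$, $0<\alpha<2$, maps $L^m$ to $L^p$ if $1<m<p<\infty$ and $\frac1p=\frac1m-\frac\alpha2$. We use it with $\alpha=1-\tau$ and $m=m_\tau$, extending functions by zero to $r\le0$. Here $m_\tau<p$ since $\tau<1$, and $m_\tau>1$ since $\tau>\frac2p-1$. The $L^p(dr\,dz)$ norm of the left side is therefore at most $C\|r^{1+1/p}\xi\|_{L^{m_\tau}(dr\,dz)}$. Finally $dx$ corresponds to $2\pi r\,dr\,dz$, so up to constants the left norm is $\||\nabla|^\tau BS[\xi]\|_{L^p(\mathbb R^3)}$. On the right the remaining weight exponent is $1+\frac1p-\frac1{m_\tau}=\frac{1+\tau}2$. $\square$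

## 8. The ring prescribed at time $T$ and followed backward

**Setting.** Fix once and for all $0\le\eta\in C_c^\infty$ supported in the unit disc of $\mathbb R^2$ with $\int\eta=1$; constants said to depend only on $p$ may also depend on $\eta$. Fix $2<p<\infty$ and $M\ge1$. Let $U,T,X$ be from Lemma 6.1, $\xi_U$ the corresponding $\xi$, and $(r_0,z_0),(r_1,z_1)$ the meridional coordinates of $X(0),X(T)$, so $r_1\ge Mr_0>0$. For $\Lambda>0$ fixed and $a\to0$, $a<\min(\frac{r_1}4,\frac14)$, set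
$$\gamma=\Lambda a^{1-2/p},\qquad\zeta_a=\gamma a^{-2}\,\eta\Big(\frac{r-r_1}a,\frac{z-z_1}a\Big),\qquad w_a=BS[\zeta_a].\tag{12}$$
As $p>2$, $\gamma\to0$ and $\gamma\log\frac1a\to0$. On $\operatorname{supp}\zeta_a$ we have $\frac34r_1\le r\le\frac54r_1$.

Let $u^a$ be the Euler solution of Lemma 3.1 (with $t_0=T$) with $u^a(T)=U(T)+w_a=BS[\xi_U(T)+\zeta_a]$, and let $v=u^a-U$. By linearity of transport, $\operatorname{curl}u^a=(\xi_b+\xi_w)b$, where $\xi_b,\xi_w$ are both transported by $u^a$ and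
$$\xi_b(T)=\xi_U(T),\qquad\xi_w(T)=\zeta_a\ge0 .$$
So $\xi_w\ge0$ is the ring and $\xi_b$ is the perturbed background. Put $d=\xi_b-\xi_U$. Then $v=BS[\xi_v]$ and $\operatorname{curl}v=\xi_vb$ with
$$\xi_v=\xi_w+d.\tag{13}$$
The order of choices is: $M$; then $U,T,X$; then $\Lambda$; then $a\to0$. Below, $C$ is independent of $a$ (it may depend on $U,T,X,\Lambda$), $o(1)$ refers to $a\to0$, and estimates are for $t\in[0,T]$ and $a$ small.

**(E1)** $\|v(t)\|_2^2\le C\gamma^2\log\frac1a$.

*This estimate says that the whole perturbation has small energy at all times.* The field $\operatorname{curl}w_a=\zeta_ab$ is bounded by $C\gamma a^{-2}$ and supported in a tube $\mathcal T$ of cross-sectional radius $a$. We claim $|\mathcal T\cap B(x,s)|\le C\min(s^3,a^2s)$ for $s\le1$. The first bound is trivial. For the second, two points of $\mathcal T\cap B(x,s)$ are at distance at most $2s$, and have radii at least $\frac34r_1$. By Step 2 of Lemma 7.1 their angular difference is at most $\frac{\pi}{2}\cdot2s/(\frac34r_1)\le Cs/r_1$,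 and a sector of $\mathcal T$ of that opening has volume at most $Ca^2s$. Also $|\mathcal T|\le Ca^2$. Writing $\frac1{|x-y|}=\int_{|x-y|}^\infty s^{-2}ds$,
$$\int_{\mathcal T}\frac{dy}{|x-y|}=\int_0^\infty|\mathcal T\cap B(x,s)|\frac{ds}{s^2}\le C\int_0^as\,ds+C\int_a^1\frac{a^2}s\,ds+C\int_1^\infty\frac{a^2}{s^2}ds\le Ca^2\log\tfrac1a.$$
Hence $\|A[\zeta_a]\|_\infty\le C\gamma\log\frac1a$. Since $\|\operatorname{curl}w_a\|_1\le C\gamma$,
$$\|w_a\|_2^2=\int A[\zeta_a]\cdot\operatorname{curl}w_a\,dx\le C\gamma^2\log\tfrac1a.$$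
This is the bound at time $T$. For other times subtract the Euler equations: $\partial_tv+u^a\cdot\nabla v+v\cdot\nabla U+\nabla\pi=0$. Pairing with $v$ gives $\big|\frac d{dt}\|v\|_2^2\big|\le2\|\nabla U\|_\infty\|v\|_2^2$, and Gronwall backward from $T$ finishes.

**(E2)** $D(t):=\big(\int(1+r^2)d^2dx\big)^{1/2}\le C\gamma\sqrt{\log\frac1a}$, and $\int(1+r)|d|\,dx\le C$.

*This estimate says that the background vorticity is hardly disturbed.* Subtracting the transport equations of $\xi_b$ and $\xi_U$,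
$$\partial_td+u^a\cdot\nabla d=-v\cdot\nabla\xi_U,\qquad d(T)=0.$$
By transport $\|\xi_b\|_\infty=\|\xi_U\|_\infty$, so $\|d\|_\infty\le2\|\xi_U\|_\infty$. The supports of $\xi_U(t)$, $t\in[0,T]$, lie in a fixed compact set, on which $\nabla\xi_U$ is bounded. Since $\operatorname{div}u^a=0$ and $|u^a\cdot\nabla r^2|\le2r|u^a|$,
$$\Big|\frac d{dt}D^2\Big|\le\int2r(|U|+|v|)d^2dx+2\int(1+r^2)|d||v||\nabla\xi_U|dx .$$
Here $2r|U|d^2\le\|U\|_\infty(1+r^2)d^2$, and $\int2r|v|d^2\le2\|d\|_\infty\|v\|_2\|rd\|_2\le2\|d\|_\infty\|v\|_2D$. The last integral is at most $C\|v\|_2D$. So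
$$\Big|\frac d{dt}D^2\Big|\le\|U\|_\infty D^2+2\|d\|_\infty\|v\|_2D+C\|v\|_2D\le CD^2+C\|v\|_2^2 .$$
As $D(T)=0$, Gronwall gives $D\le C\sup_t\|v\|_2$, and (E1) gives the first claim.

For the second claim, $r$ changes along trajectories of $u^a$ at rate at most $|u^a|$, and $|\xi_b|$ is transported, so
$$\int(1+r)|\xi_b(t)|\,dx\le\int(1+r)|\xi_U(T)|\,dx+\int_t^T\!\!\int|u^a||\xi_b|\,dx\,dt'.$$
The inner integral is at most $\|U\|_\infty\|\xi_b\|_1+\|v\|_2\|\xi_b\|_2\le C$, because $\|\xi_b\|_1,\|\xi_b\|_2$ are conserved. Finally $\int(1+r)|d|\le\int(1+r)|\xi_b|+\int(1+r)|\xi_U|\le C$.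

**Why a further identity is needed.** To follow the ring we test $\xi_w$ against functions $f$. If $f$ is transported by $U$, the error is
$$\frac d{dt}\int f\xi_w\,dx=\int(u^a-U)\cdot\nabla f\,\xi_w\,dx=\int v\cdot\nabla f\,\xi_w\,dx,$$
which must be $o(\gamma)$, as the ring has mass of order $\gamma$. Bounding it by $C\|v\|_\infty\gamma$ is useless, since $\|v\|_\infty$ is at least of order $\gamma/a\to\infty$ at $t=T$. Cauchy–Schwarz does not help either: $\|\xi_w\|_2$ is of order $\gamma a^{-1}$, so the resulting bound $C\|v\|_2\|\xi_w\|_2\le C\gamma^2a^{-1}\sqrt{\log\frac1a}$ equals $\gamma$ times $Ca^{-2/p}\sqrt{\log\frac1a}$. The way out is that the ring's action on itself is quadratic in $v$ and is a divergence, so it costs only energy.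

**(E3)** Let $f$ be axisymmetric and either $f=r^2$, or $f\in C_c^\infty$ with support disjoint from the axis. Put $G=\nabla f\times b/r^2$, which is smooth and bounded with $\nabla G$ bounded. Then
$$\Big|\int v\cdot\nabla f\,\xi_w\,dx\Big|\le C\|\nabla G\|_\infty\|v\|_2^2+\|v\|_2\|\nabla f\,d\|_2,$$
with an absolute constant $C$.

*This estimate replaces $\|v\|_\infty$ by energies.* For $f=r^2$ we have $G=2re_r\times re_\theta/r^2=2e_3$. By (13), $\xi_w=\xi_v-d$; the $d$ part is bounded by Cauchy–Schwarz and gives the last term. For the other part, since $\operatorname{curl}v=\xi_vb$, $v\cdot b=0$ and $|b|^2=r^2$,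
$$(v\times\operatorname{curl}v)\cdot G=\frac{\xi_v}{r^2}(v\times b)\cdot(\nabla f\times b)=\frac{\xi_v}{r^2}\big[(v\cdot\nabla f)|b|^2-(v\cdot b)(b\cdot\nabla f)\big]=\xi_v\,v\cdot\nabla f.\tag{14}$$
(On the axis both ends vanish.) Now $v\times\operatorname{curl}v=\nabla\frac{|v|^2}2-v\cdot\nabla v$ and $\operatorname{div}v=0$. At each fixed time $v=O(|x|^{-3})$, and $G$ is bounded, so there are no boundary terms at infinity, and
$$\int\xi_v\,v\cdot\nabla f\,dx=\int(v\times\operatorname{curl}v)\cdot G\,dx=\int\Big(v\otimes v:\nabla G-\tfrac12|v|^2\operatorname{div}G\Big)dx.$$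
The right side is at most $C\|\nabla G\|_\infty\|v\|_2^2$ in absolute value.

**(E4)** $Q(t):=\int r^2\xi_w\,dx\le C\gamma$.

*This estimate prevents parts of the ring from escaping to large radius.* For $f=r^2$ one has $\nabla G=0$, so (E3), (E1), (E2) give $\big|\int v\cdot\nabla r^2\,\xi_w\big|\le2\|v\|_2D\le C\gamma^2\log\frac1a\le C\gamma$. The mass $m_a=\int\xi_w\,dx=\int\zeta_a\,dx\le C\gamma$ is conserved. Writing $u^a=U+v$ and using $2r\le1+r^2$,
$$|Q'|=\Big|\int u^a\cdot\nabla r^2\,\xi_w\Big|\le\int2r|U|\xi_w\,dx+C\gamma\le C(Q+\gamma).$$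
Since $Q(T)\le C\gamma$, Gronwall backward gives the claim.

**(E5)** Choose axisymmetric $\phi_0\in C_c^\infty$, $0\le\phi_0\le1$, equal to $1$ near the circle $\{(r,z)=(r_0,z_0)\}$ and supported where $|(r,z)-(r_0,z_0)|<r_0/2$. Then
$$\int(1-\phi_0)\,\xi_w(0)\,dx\le C\gamma^2\log\tfrac1a.$$

*This estimate says that at time $0$ almost all of the ring is near radius $r_0$.* Let $\phi$ solve $\partial_t\phi+U\cdot\nabla\phi=0$, $\phi(0)=\phi_0$. It is smooth and axisymmetric. The support of $\phi_0$ is compact and off the axis, and the axis is invariant under the flow of $U$. So for $t\in[0,T]$ the supports of $\phi(t)$ stay in a compact set disjoint from the axis, and $\|\nabla G\|_\infty$ in (E3) with $f=\phi(t)$ is bounded uniformly in $t$. The flow of $U$ maps the circle through $X(0)$ to the circle through $X(T)$. Hence $\phi(T)=1$ near $\{(r,z)=(r_1,z_1)\}$, and $\int\phi(T)\xi_w(T)=m_a$ for small $a$. Moreover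
$$\Big|\frac d{dt}\int\phi\,\xi_w\,dx\Big|=\Big|\int v\cdot\nabla\phi\,\xi_w\,dx\Big|\le C\|v\|_2^2+C\|v\|_2\|d\|_2\le C\gamma^2\log\tfrac1a$$
by (E3), (E1), (E2). Integrating over $[0,T]$, $\int(1-\phi_0)\xi_w(0)=m_a-\int\phi_0\xi_w(0)\le C\gamma^2\log\frac1a$.

**Proposition 8.1.** Let $1<m<2$, $0<\kappa\le1$. As $a\to0$, at time $0$,
$$\|r^\kappa\xi_w\|_{L^m}\le\big[(2r_0)^\kappa(4\pi r_1)^{1/m}\|\eta\|_{L^m}+o(1)\big]\gamma a^{-2(1-1/m)},\qquad\|r^\kappa d\|_{L^m}=o(1).$$

*Proof.* **Step 1.** This step bounds the main part of the ring. On $\operatorname{supp}\phi_0$ we have $r\le2r_0$. By transport $\|\xi_w(0)\|_m=\|\zeta_a\|_m$. Since $2\pi r\le\frac52\pi r_1\le4\pi r_1$ on $\operatorname{supp}\zeta_a$,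
$$\|r^\kappa\phi_0\xi_w\|_m\le(2r_0)^\kappa\|\zeta_a\|_m\le(2r_0)^\kappa(4\pi r_1)^{1/m}\|\eta\|_m\,\gamma a^{-2+2/m}.$$

**Step 2.** This step shows that the rest of the ring is negligible. We have $(1-\phi_0)^m\le1-\phi_0$ and, by transport, $\xi_w\le\gamma a^{-2}\|\eta\|_\infty$. Since $\kappa m<2$, Hölder's inequality for the measure $(1-\phi_0)\xi_w\,dx$, with (E4) and (E5), gives
$$\int r^{\kappa m}(1-\phi_0)^m\xi_w^m\,dx\le(C\gamma a^{-2})^{m-1}\Big(\int r^2\xi_w\Big)^{\frac{\kappa m}2}\Big(\int(1-\phi_0)\xi_w\Big)^{1-\frac{\kappa m}2}\le C(\gamma a^{-2})^{m-1}\gamma\big(\gamma\log\tfrac1a\big)^{1-\frac{\kappa m}2}.$$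
As $(\gamma a^{-2})^{m-1}\gamma=(\gamma a^{-2(1-1/m)})^m$ and $\gamma\log\frac1a\to0$, this is $o(1)(\gamma a^{-2(1-1/m)})^m$. The triangle inequality gives the first claim.

**Step 3.** This step treats $d$. Since $r^\kappa\le1+r$, interpolation with $\theta=2(1-\frac1m)\in(0,1)$ gives
$$\|r^\kappa d\|_m\le\|(1+r)d\|_1^{1-\theta}\|(1+r)d\|_2^\theta\le C(\sqrt2D)^\theta\to0$$
by (E2). $\square$

## 9. The gain $(r_1/r_0)^{1/2}$: proofs of Theorems 2, 1 and 4

**Lemma 9.1.** There is $c_1=c_1(p)>0$ with $\|w_a\|_p\ge c_1\Lambda r_1^{1+1/p}$.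

*Proof.* For $s\in[a,2a]$ let $D_s$ be the meridional disc of radius $s$ about $(r_1,z_1)$; as $a<r_1/4$, it lies in $r\ge r_1/2$. It contains the cross section of the ring, so by Stokes
$$\int_{\partial D_s}|w_a|\,d\ell\ge\iint r\zeta_a\,dr\,dz\ge\tfrac12\gamma r_1.$$
Integrate over $s\in[a,2a]$, use Hölder, and then $2\pi r\ge\pi r_1$ on $D_{2a}$:
$$\tfrac12a\gamma r_1\le(4\pi a^2)^{1-\frac1p}\Big(\iint_{D_{2a}}|w_a|^pdr\,dz\Big)^{1/p}\le(4\pi a^2)^{1-\frac1p}(\pi r_1)^{-\frac1p}\|w_a\|_{L^p(\mathbb R^3)}.$$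
Hence $\|w_a\|_p\ge c_1\gamma a^{2/p-1}r_1^{1+1/p}$, and $\gamma a^{2/p-1}=\Lambda$. $\square$

*Proof of Theorem 2.* **Step 1.** This step bounds $u^a(0)$ from above. We have $u^a(0)=U(0)+BS[\xi_w(0)]+BS[d(0)]$. Apply Lemma 7.1 with $\tau=0$ and Proposition 8.1 with $\kappa=\frac12$ and $\frac1m=\frac12+\frac1p$, so $1<m<2$ and $2(1-\frac1m)=1-\frac2p$. Since $\gamma a^{2/p-1}=\Lambda$,
$$\|u^a(0)\|_p\le\|U(0)\|_p+C_1\Lambda\,r_0^{1/2}r_1^{1/2+1/p}+o(1),\qquad C_1=C_1(p).$$

**Step 2.** This step chooses $\Lambda$ to dominate the background. Let $B=1+\|U(0)\|_p+\|U(T)\|_p$ and $\Lambda=Br_0^{-1/2}r_1^{-1/2-1/p}$, which is independent of $a$. For $a$ small, Step 1 and Lemma 9.1 give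
$$\|u^a(0)\|_p\le(C_1+2)B,\qquad\|u^a(T)\|_p\ge c_1\Lambda r_1^{1+1/p}-B=c_1\Big(\frac{r_1}{r_0}\Big)^{1/2}B-B\ge(c_1M^{1/2}-1)B.$$
Since $M$ is arbitrary and $c_1,C_1$ depend only on $p$, the ratio is as large as desired. Once $c_1M^{1/2}>1$, $u^a(T)\not\equiv0$, so $u^a(0)\not\equiv0$ by conservation of energy. The regularity, the symmetry and the compact support of $\operatorname{curl}u^a$ are in Lemma 3.1. $\square$

*Proof of Theorem 1.* The solution just constructed equals $BS[\xi(0)]$ at time $0$, with $\xi(0)\in C_c^\infty$, so (5) holds as required in Section 4. That section now proves Theorem 1. $\square$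

*Proof of Theorem 4.* For $2<p<3$ this is Theorem 1. For $p=2$ and $3\le p\le\infty$ it is Proposition 1.1. $\square$

The condition $p>2$ entered through $\gamma\log\frac1a\to0$ in (12) and $m>1$ in Lemma 7.1. The condition $p<3$ entered only through $\lambda\to\infty$ in Section 4.

## 10. The Besov spaces $\dot B^0_{p,q}$: proof of Theorem 3

**Definition (homogeneous blocks).** Fix a radial $\varphi\in C_c^\infty$ supported in $\{\frac12<|k|<2\}$ up to closure, with $\sum_{j\in\mathbb Z}\varphi(2^{-j}k)=1$ for $k\ne0$. Let $\Delta_j$ be the Fourier multiplier $\varphi(2^{-j}k)$, and $\|f\|_{\dot B^0_{p,q}}=\big\|(\|\Delta_jf\|_p)_j\big\|_{\ell^q}$.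

For example, if $\widehat f$ is supported in $2^j\le|k|\le2^{j+1}$, only $\Delta_jf$ and $\Delta_{j+1}f$ can be nonzero and their sum is $f$, so all the norms $\dot B^0_{p,q}$ of $f$ are comparable to $\|f\|_p$. Recall that a multiplier $\mu(2^{-j}k)$ with $\mu\in C_c^\infty(\mathbb R^3\setminus\{0\})$ is bounded on every $L^p$ uniformly in $j$, since the $L^1$ norm of its kernel does not depend on $j$. The following facts are used.

**(F1)** $\|f\|_{\dot B^0_{p,1}}\le C\||\nabla|^\sigma f\|_p^{1/2}\||\nabla|^{-\sigma}f\|_p^{1/2}$ for $\sigma>0$. Indeed $\|\Delta_jf\|_p\le C\min(2^{-j\sigma}A_+,2^{j\sigma}A_-)$ with $A_\pm=\||\nabla|^{\pm\sigma}f\|_p$, by applying the recalled bound to $\mu=\varphi|k|^{\mp\sigma}$. If one of $A_\pm$ is $0$, then $f=0$. Otherwise sum two geometric series, split where $2^{2j\sigma}\approx A_+/A_-$; each is at most $C(A_+A_-)^{1/2}$.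

**(F2)** $|\int w\cdot f|\le C\|w\|_{\dot B^0_{p,\infty}}\|f\|_{\dot B^0_{p',1}}$ for $w,f\in L^2$, with $\frac1p+\frac1{p'}=1$. By Plancherel $\int w\cdot f=\sum_{|j-k|\le1}\int\Delta_jw\cdot\Delta_kf$; apply Hölder to each term.

**(F3)** $H^3\subset\dot B^0_{p,1}$ for $2<p<\infty$. We have $\|\Delta_jf\|_p\le C2^{3j(1/2-1/p)}\|\Delta_jf\|_2$ and $\|\Delta_jf\|_2\le C\min(1,2^{-3j})\|f\|_{H^3}$. The sum over $j\to-\infty$ converges since $p>2$, and over $j\to\infty$ since $3(\frac12-\frac1p)<3$.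

**(F4)** $\|f(\lambda\cdot)\|_{\dot B^0_{p,q}}\simeq\lambda^{-3/p}\|f\|_{\dot B^0_{p,q}}$ uniformly in $\lambda>0$. Write $\lambda=2^i\mu$ with $1\le\mu<2$. Then $\Delta_j[f(\lambda\cdot)]=g_j(\lambda\,\cdot)$, where $g_j$ is obtained from $f$ by the multiplier $\varphi(2^{i-j}\mu k)$. This multiplier meets only the blocks $l$ with $|l-(j-i)|\le2$, so $\|g_j\|_p\le C\sum_{|l-(j-i)|\le2}\|\Delta_lf\|_p$. Take $\ell^q$ norms in $j$. The reverse inequality follows by replacing $\lambda$ with $1/\lambda$.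

**(F5)** $\|f\|_{\dot B^0_{p,\infty}}\le C\|f\|_p\le C^2\|f\|_{\dot B^0_{p,1}}$ for $f\in L^2\cap L^p$. The first inequality is the recalled bound. For the second, $f=\sum_j\Delta_jf$ in $L^2$; use the triangle inequality and Fatou's lemma along an a.e. convergent subsequence of partial sums.

*Proof of Theorem 3.* We keep the setting of Section 8.

**Step 1.** This step is the upper bound at time $0$ in the smaller space. Fix $0<\sigma<\min(1-\frac2p,\frac2p)$ depending only on $p$, and let $m_\pm=m_{\pm\sigma}$ be as in Lemma 7.1. Then $m_\pm>1$, and $m_\pm<2$ because $\frac1{m_\pm}=\frac1p+\frac{1\mp\sigma}2>\frac12$ when $\sigma<\frac2p$. By (F1), Lemma 7.1 with $\tau=\pm\sigma$, and Proposition 8.1 with $m=m_\pm$, $\kappa=\frac{1\pm\sigma}2$,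
$$\|BS[\xi_w(0)]\|_{\dot B^0_{p,1}}\le C\prod_\pm\Big(\big[(2r_0)^{\frac{1\pm\sigma}2}(4\pi r_1)^{\frac1{m_\pm}}\|\eta\|_{m_\pm}+o(1)\big]\gamma a^{-2(1-\frac1{m_\pm})}\Big)^{1/2}.$$
Since $\frac1{m_+}+\frac1{m_-}=\frac2p+1$, the powers combine to $r_0^{1/2}$, $r_1^{1/2+1/p}$ and $\gamma a^{-2+1+2/p}=\gamma a^{2/p-1}=\Lambda$. Hence
$$\|BS[\xi_w(0)]\|_{\dot B^0_{p,1}}\le C_1'\Lambda r_0^{1/2}r_1^{1/2+1/p}+o(1),\qquad C_1'=C_1'(p).$$
In the same way, by the second half of Proposition 8.1, $\|BS[d(0)]\|_{\dot B^0_{p,1}}=o(1)$.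

**Step 2.** This step is the lower bound at time $T$ in the larger space, by duality. Let $h\in C_c^\infty(\mathbb R^2)$ be fixed, supported in the disc of radius $2$, $0\le h\le1$, $h=1$ on the unit disc. Put
$$F=a\,h\Big(\frac{r-r_1}a,\frac{z-z_1}a\Big)e_\theta,\qquad f=\nabla\times F.$$
As $r\ge\frac34r_1$ and $h=1$ on the cross section of the ring,
$$\int w_a\cdot f\,dx=\int\operatorname{curl}w_a\cdot F\,dx=2\pi a\iint\zeta_ar^2\,dr\,dz\ge\pi a\gamma r_1^2.$$
On $\operatorname{supp}F$ we have $r\ge r_1/2>2a$, so $|\nabla^2F|\le Ca(a^{-2}+a^{-1}r^{-1}+r^{-2})\le Ca^{-1}$, and $|\operatorname{supp}F|\le Ca^2r_1$. Hence $\|F\|_{p'}\le Ca(a^2r_1)^{1/p'}$ and $\|\nabla f\|_{p'}\le Ca^{-1}(a^2r_1)^{1/p'}$. Since $f$ is a curl of $F$, $\|\Delta_jf\|_{p'}\le C\min(2^j\|F\|_{p'},2^{-j}\|\nabla f\|_{p'})$, and summing as in (F1) gives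
$$\|f\|_{\dot B^0_{p',1}}\le C\big(\|F\|_{p'}\|\nabla f\|_{p'}\big)^{1/2}\le C(a^2r_1)^{1-1/p}.$$
The constants here depend only on $p$ and $h$. By (F2), $\pi a\gamma r_1^2\le C\|w_a\|_{\dot B^0_{p,\infty}}(a^2r_1)^{1-1/p}$, that is,
$$\|w_a\|_{\dot B^0_{p,\infty}}\ge c_1'\gamma a^{2/p-1}r_1^{1+1/p}=c_1'\Lambda r_1^{1+1/p},\qquad c_1'=c_1'(p)>0.$$

**Step 3.** This step gives Euler growth from $\dot B^0_{p,1}$ to $\dot B^0_{p,\infty}$. Take $B=1+\|U(0)\|_{\dot B^0_{p,1}}+\|U(T)\|_{\dot B^0_{p,\infty}}$, finite by (F3), and $\Lambda=Br_0^{-1/2}r_1^{-1/2-1/p}$. As in Section 9, for $a$ small,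
$$\|u^a(0)\|_{\dot B^0_{p,1}}\le(C_1'+2)B,\qquad\|u^a(T)\|_{\dot B^0_{p,\infty}}\ge(c_1'M^{1/2}-1)B.$$
So for every $K$ there is an Euler solution $u$ on some $[0,T]$, with the regularity, symmetry and support properties in Theorem 2, such that $\|u(T)\|_{\dot B^0_{p,\infty}}\ge K\|u(0)\|_{\dot B^0_{p,1}}>0$.

**Step 4.** This step passes to (NS). Let $C_e\ge1$ bound all constants in (F4) and (F5), so that $\|f\|_{\dot B^0_{p,\infty}}\le C_e\|f\|_p$ and $\|f\|_p\le C_e\|f\|_{\dot B^0_{p,1}}$. Put $\epsilon_0=\epsilon C_e^{-2}$ and $K=4C_e^4\epsilon^{-2}$, and construct $g,u^\nu$ from this $u$ as in Section 4. The errors $g-u(0)$ and $u^\nu(T)-u(T)$ are $O(\nu)$ in $H^3$, hence $O(\nu)$ in $\dot B^0_{p,1}$ by (F3) and in $\dot B^0_{p,\infty}$ by (F5). So for $\nu$ small $\|g\|_{\dot B^0_{p,1}}\le2\|u(0)\|_{\dot B^0_{p,1}}$, $\|u^\nu(T)\|_{\dot B^0_{p,\infty}}\ge\frac12\|u(T)\|_{\dot B^0_{p,\infty}}$, and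
$$\|u^\nu(T)\|_{\dot B^0_{p,\infty}}\ge\tfrac K4\|g\|_{\dot B^0_{p,1}}.$$
Define $V$ by (4) with $\lambda$ chosen so that $\lambda^{1-3/p}\nu^{-1}\|g\|_{\dot B^0_{p,1}}=\epsilon_0$. Since $p<3$ and $\|g\|_{\dot B^0_{p,1}}\to\|u(0)\|_{\dot B^0_{p,1}}>0$, again $\lambda\to\infty$ and $t^*=\nu T\lambda^{-2}\to0$ as $\nu\to0$. By (F4) and (F5),
$$\|V(0)\|_{\dot B^0_{p,1}}\le C_e\epsilon_0\le\epsilon,\qquad\|V(0)\|_p\le C_e^2\epsilon_0=\epsilon,$$
$$\|V(t^*)\|_{\dot B^0_{p,\infty}}\ge C_e^{-1}\epsilon_0\tfrac K4=C_e\epsilon^{-1}\ge\epsilon^{-1},\qquad\|V(t^*)\|_p\ge C_e^{-1}\|V(t^*)\|_{\dot B^0_{p,\infty}}\ge\epsilon^{-1}.$$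
Smoothness, the pressure formula and finiteness are verified exactly as in Step 4 of Section 4. $\square$
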